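# Equations in right-angled Baumslag–Solitar–Artin groups

## 1. Spreading a generator over cyclic pieces

Fix an integer $N\ge 1$ and form the abelian group
$$A=\mathbb Z\times\prod_{c}\mathbb Z/c ,$$
where $c$ runs over all prime powers $c>1$ dividing $N$. Call the factor $\mathbb Z$ the piece at $\infty$ and the factor $\mathbb Z/c$ the piece at $c$. Inside $A$ take the diagonal element $\hat v=(1,1,\dots,1)$. It generates an infinite cyclic group. The component of $k\hat v$ at a prime power $c$ is zero exactly when $c\mid k$, and its component at $\infty$ is zero exactly when $k=0$. So $\hat v$ behaves like a generator $v$ of $\mathbb Z$, but $v^k$ is now spread over several commuting pieces, and the set of pieces that occur in it records which prime powers divide $k$.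

Suppose another generator $u$ should commute with $v^m$, where $m\mid N$, but not with $v$. Let $u$ commute with the whole piece at $c$ whenever $c\nmid m$ (in particular at $\infty$), and impose no relation between $u$ and the piece at $c$ when $c\mid m$. The nonzero components of $m\hat v$ sit exactly at the $c$ with $c\nmid m$, so $u$ commutes with $m\hat v$. A relation between powers of elements has become a relation between entire pieces.

This serves to solve equations. Groups defined by relations "this power commutes with that power" will be embedded in groups made of cyclic pieces, some pairs of which commute and the others are free from each other. Such groups are graph products, and in them one can solve systems of equations even when each variable is restricted to a suitable regular set. The task is to show that the spreading map is injective and that its image is such a regular set.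

The smallest case can be done by hand. Let $B=\langle u,v\mid uv^2=v^2u\rangle$ and let
$$P=\langle t\rangle\times\big(\langle s\rangle*\langle\tau\rangle\big),\qquad t,s\text{ of infinite order},\ \tau \text{ of order }2 .$$
Define $\Psi:B\to P$ by $u\mapsto s$, $v\mapsto t\tau$. This is a homomorphism, since $(t\tau)^2=t^2$ is central.

*$\Psi$ is injective.* Compose $\Psi$ with the projection of $P$ onto $\langle s\rangle*\langle\tau\rangle$. In $B$ the element $v^2$ commutes with $u$ and $v$, so $\langle v^2\rangle$ is central, hence normal, and $B/\langle v^2\rangle=\langle u,v\mid v^2=1\rangle$ is mapped isomorphically onto $\langle s\rangle*\langle\tau\rangle$. So the composite has kernel $\langle v^2\rangle$, and $\Psi(v^{2k})=t^{2k}$ is trivial only for $k=0$.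

*The image is a parity condition.* Let $\pi(w)\in\mathbb Z/2$ be the number of letters $\tau$ in $w\in\langle s\rangle *\langle \tau\rangle$, modulo $2$; this is a homomorphism. Then $\Psi(B)=\{t^nw:\ n\equiv\pi(w)\bmod 2\}$. Indeed the right side is a subgroup containing $s$ and $t\tau$. Conversely, write $w$ as a word in $s^{\pm1},\tau$ and replace each $\tau$ by $t\tau$: this gives an element $t^jw\in\Psi(B)$ with $j\equiv\pi(w)$, and $t^nw$ differs from it by an even power of $t$, that is, by a power of $\Psi(v^2)$.

So an equation in $B$ becomes an equation in $P$ whose variables satisfy a condition that a two-state automaton can check. In general the condition on the image is more delicate than a parity, as Section 6 shows.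

## 2. RABSAGs and the Diophantine problem

**Definition (RABSAG).** Let $\Gamma=(V,E)$ be a finite directed graph with $V=\{v_1,\dots,v_n\}$ whose edges carry nonzero integer labels, written $v_i\xrightarrow{m}v_j$. There are no loops, and no multiple edges with the same start- and endpoint; edges in both directions between two vertices are allowed. Put $m_{i,j}=m$ if there is an edge $v_i\xrightarrow{m}v_j$, and $m_{i,j}=0$ otherwise. The right-angled Baumslag–Solitar–Artin group of $\Gamma$ is
$$B(\Gamma)=\langle V\mid v_iv_j^{m_{i,j}}=v_j^{m_{i,j}}v_i\ \text{ for every edge } v_i\xrightarrow{m_{i,j}}v_j\rangle .$$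

If all labels are $1$, this is the right-angled Artin group on the underlying undirected graph. If there are two vertices $u,v$ and one edge $u\xrightarrow{m}v$, it is $\mathrm{BS}(m,m)$; the group of Section 1 is $\mathrm{BS}(2,2)$.

**Definition (Diophantine problem).** Let $G$ be a finitely generated group. The input is a finite system $w_1=1,\dots,w_k=1$, where each $w_i$ is a word in variables, their inverses, and constants from $G$ given as words in the generators. The question is whether some assignment of elements of $G$ to the variables makes every $w_i$ equal to $1$.

The Diophantine problem is decidable in all right-angled Artin groups (Diekert–Muscholl). Is it decidable in all RABSAGs? The question is taken from Carl-Fredrik Nyberg-Brodda, "On the Diophantine problem in some one-relator groups", arXiv:2208.07145 (2022).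

**Theorem A.** The Diophantine problem is decidable in every RABSAG.

The proof costs nothing more for a larger class. Let $V$ be a finite set. For each $v\in V$ let $n_v\ge0$ be an integer. For $a\ne b$ in $V$ let $R(a,b)$ be a finite, possibly empty, set of pairs of positive integers, with $(p,q)\in R(a,b)\iff(q,p)\in R(b,a)$. Put
$$B=\langle V\mid v^{n_v}=1\ (v\in V),\ \ [a^p,b^q]=1\ (a\ne b,\ (p,q)\in R(a,b))\rangle. \tag{1}$$
A RABSAG is the case where all $n_v=0$ and each edge $v_i\xrightarrow{m}v_j$ contributes $(1,|m|)$ to $R(v_i,v_j)$ and $(|m|,1)$ to $R(v_j,v_i)$. Absolute values are harmless, because commuting with $v_j^m$ is the same as commuting with $v_j^{-m}$.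

**Theorem B.** For every group $B$ as in (1):

1. $B$ embeds in an explicit graph product $G$ of finitely many finite and infinite cyclic groups, and the set of reduced words of $G$ representing elements of the image is regular.
2. The existential theory of $B$ with constants (equations and inequations) is decidable, and for fixed $B$ it lies in PSPACE. It remains decidable if one also allows constraints $x\in\theta^{-1}(S)$, where $\theta:B\to F$ is a homomorphism to a finite group and $S\subseteq F$ (for example, $x$ lies in a given coset of a given finite-index subgroup).
3. For $a\neq b$ in $V$ it is explicitly determined when $[a^k,b^l]=1$ in $B$ (Corollary 10). In a RABSAG, for $i\ne j$, $[v_i^k,v_j^l]=1$ iff $m_{i,j}\mid l$ or $m_{j,i}\mid k$ (with $0\mid x\iff x=0$).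

The existential theory consists of the true sentences $\exists x_1\cdots\exists x_r\,\varphi$, where $\varphi$ is a Boolean combination of equations with constants and of the allowed constraints. A coset constraint has the form in part 2: if $H\le B$ has finite index, let $\theta$ be the action of $B$ on the finite set of cosets $B/H$; then $x\in gH$ iff the permutation $\theta(x)$ sends $H$ to $gH$.

## 3. Graph products, reduced words and regular constraints

Let $\Lambda$ be a finite simple graph with a group $G_\lambda$ at each vertex $\lambda$, and let each $G_\lambda$ be finite or infinite cyclic. The graph product $G$ is the free product of the $G_\lambda$ modulo the relations $[G_\lambda,G_\mu]=1$ for adjacent $\lambda,\mu$. Killing some of the vertex groups leaves the graph product over the remaining full subgraph. If all vertex groups are $\mathbb Z$ we get a right-angled Artin group. The group $P$ of Section 1 is the graph product over a path $s - t - \tau$.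

Letters: $\Sigma_\lambda=G_\lambda\setminus\{1\}$ if $G_\lambda$ is finite, and $\Sigma_\lambda=\{t,t^{-1}\}$ with $t$ a generator if $G_\lambda\cong\mathbb Z$. Let $\Sigma=\bigsqcup_\lambda\Sigma_\lambda$. There are two moves on words over $\Sigma$.

* Move (i): swap two consecutive letters lying in adjacent components.
* Move (ii): for consecutive letters $x,y$ in the same $\Sigma_\lambda$: if $xy=1$ in $G_\lambda$, delete $xy$; if $G_\lambda$ is finite and $xy\ne1$, replace $xy$ by the single letter $xy\in\Sigma_\lambda$.

A word is *reduced* if no sequence of moves (i) makes a move (ii) applicable. Moves (ii) shorten words, so every word becomes reduced after finitely many moves.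

**Fact 1 (normal form theorem; E. Green, PhD thesis, Leeds 1990).** Every word is transformed into a reduced word by moves (i), (ii). Two reduced words represent the same element of $G$ iff they differ by moves (i). In particular, every word representing $1$ can be transformed into the empty word by moves (i), (ii).

The set of reduced words is regular. To see this, we show that a word is non-reduced iff it has a factor $xuy$ with $x,y\in\Sigma_\lambda$ (and $y=x^{-1}$ if $G_\lambda\cong\mathbb Z$) and all letters of $u$ in components adjacent to $\lambda$. If there is such a factor, move $x$ to the right through $u$. Conversely, suppose moves (i) bring $x$ and $y$ next to each other so that (ii) applies. Letters of the same component never swap, so $x$ and $y$ keep their order; a letter $z$ standing between them at the start must have been swapped with $x$ or with $y$, so its component is adjacent to $\lambda$. The words with such a factor form a finite union of regular sets, and the complement is regular.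

**Definition (normalized rational).** A subset $L\subseteq G$ is normalized rational if the set of all reduced words representing elements of $L$ is regular. (Equivalently, the reduced traces of elements of $L$ form a recognizable trace language, a trace being a class of words under moves (i).)

*Example.* Being a finitely generated subgroup is not enough. In $\mathbb Z^2=\langle s\rangle\times\langle t\rangle$, take $L=\{s^nt^n:n\in\mathbb Z\}$. The reduced words for $L$ that lie in $s^*t^*$ are the words $s^nt^n$, $n\ge0$, and these do not form a regular set, so $L$ is not normalized rational. In $\langle t\rangle\times\langle\tau\rangle=\mathbb Z\times\mathbb Z/m$, the diagonal subgroup generated by $t\tau$ is normalized rational: a finite automaton compares the exponent of $t$ modulo $m$ with the component in $\mathbb Z/m$. In Section 1 the generator $v$ received one infinite piece only, and the others were finite. The same will hold in general.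

**Fact 2 (V. Diekert, M. Lohrey, *Existential and positive theories of equations in graph products*, Theory Comput. Syst. 37 (2004) 133–156).** The existential theory of equations (with constants) with normalized rational constraints in a fixed graph product of finite monoids, free monoids and free groups is decidable, in fact in PSPACE. The constraints are given by finite automata.

Since $\mathbb Z$ is a free group of rank one, Fact 2 covers our $G$.

## 4. The graph of prime-power pieces

Fix $B$ as in (1). Choose $N\ge1$ divisible by all integers occurring in pairs of the sets $R(a,b)$. Put $N_v=n_v$ if $n_v>0$ and $N_v=N$ if $n_v=0$, and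
$$C_v=\{\text{prime powers }c>1,\ c\mid N_v\}\ \cup\ (\{\infty\}\text{ if }n_v=0).$$

Conventions: for $k\in\mathbb Z$, $\infty\mid k$ iff $k=0$; every $c$ divides $\infty$; $\gcd\emptyset=0$, $\operatorname{lcm}\emptyset=1$. Divisibility stays transitive: if $e'\mid e$ and $e\mid k$, then $e'\mid k$. One elementary fact is used constantly: an integer $g\ge1$ divides $k$ iff all prime powers dividing $g$ divide $k$. Another is that a prime power dividing an lcm of finitely many positive integers divides one of them.

**Definition (the graph $\Lambda$).** The vertices are $(v,c)$ with $v\in V$, $c\in C_v$. The vertex group $G_{v,c}$ is $\mathbb Z/c$, or $\mathbb Z$ if $c=\infty$, written additively. Adjacency $\sim$ is given by: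

* $(v,c)\sim(v,c')$ for all $c\ne c'$;
* for $a\ne b$: $(a,c)\sim(b,d)$ iff there is $(p,q)\in R(a,b)$ with $c\nmid p$ and $d\nmid q$.

This is symmetric, because $R$ is. Let $G$ be the graph product. The group $A_v=\prod_{c\in C_v}G_{v,c}$ is an abelian subgroup of $G$; inside $A_v$ we write additively. Let $\hat v=(1,\dots,1)\in A_v$. The $c$-component of $k\hat v$ is zero iff $c\mid k$, and therefore $k\hat v=0$ iff $n_v\mid k$ (with $0\mid k$ iff $k=0$).

**The homomorphism.** Define $\Phi:B\to G$ by $v\mapsto\hat v$. It respects the relations. First, $n_v\hat v=0$. Second, for $(p,q)\in R(a,b)$ the nonzero components of $p\hat a$ and $q\hat b$ are at the $c\nmid p$ and the $d\nmid q$; these are adjacent through the pair $(p,q)$, so the images commute.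

*Simplest cases.* If all labels are $\pm1$, take $N=1$: then $C_v=\{\infty\}$, and $(a,\infty)\sim(b,\infty)$ iff there is an edge, so $G=B$ and $\Phi$ is the identity. If $n_v=1$, then $C_v=\emptyset$, and $\hat v$ is trivial, as it should be.

*Running example.* Let $B=\mathrm{BS}(2,2)$ with $u\xrightarrow{2}v$. Then $R(u,v)=\{(1,2)\}$, $N=2$, $C_u=C_v=\{2,\infty\}$. Write $s,\sigma$ for the generators at $(u,\infty),(u,2)$ and $t,\tau$ for those at $(v,\infty),(v,2)$. Now $(u,c)\sim(v,d)$ iff $c\nmid 1$ and $d\nmid2$, that is, iff $d=\infty$. So
$$G=\langle t\rangle\times\big((\langle s\rangle\times\langle\sigma\rangle)*\langle\tau\rangle\big),\qquad \hat u=s\sigma,\quad \hat v=t\tau .$$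
The general recipe includes a piece $\sigma$ that we did without in Section 1.

*Why whole chains of prime powers?* Suppose $u_1\xrightarrow{2}v$ and $u_2\xrightarrow{4}v$, and we had only the pieces $\mathbb Z$ and $\mathbb Z/4$ for $v$. As $2\hat v$ has a nonzero component in $\mathbb Z/4$, we would have to let $u_1$ commute with both pieces, so with $\hat v$. But $u_1$ and $v$ do not commute in $B$: kill $u_2$ and $v^2$ to map $B$ onto $\langle u_1\rangle *\mathbb Z/2$.

*Why prime powers and not the exponents themselves?* Take $R(a,b)=\{(1,4),(1,6)\}$ with $n_a=n_b=0$. Since $2=6-4$, $B=\langle a,b\mid[a,b^2]=1\rangle$, and $a,b$ do not commute in it. With pieces $\mathbb Z,\mathbb Z/4,\mathbb Z/6$ for $b$ and the same adjacency rule, $a$ would be adjacent to $\mathbb Z/4$ because $4\nmid6$, to $\mathbb Z/6$ because $6\nmid 4$, and to $\mathbb Z$, so the images would commute. With prime powers, the piece at $2$ remains non-adjacent to $a$, since $2\mid4$ and $2\mid6$.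

Call $D\subseteq C_v$ *down-closed* if $c\in D$, $c'\in C_v$, $c'\mid c$ imply $c'\in D$. For $C_v=\{2,4,\infty\}$ the down-closed sets are $\emptyset,\{2\},\{2,4\},\{2,4,\infty\}$. Non-adjacency produces such sets:
$$\text{for } v\ne b,\ c\in C_v:\quad D=\{e\in C_b:(b,e)\not\sim(v,c)\}\ \text{ is down-closed.}\tag{2}$$
Let $e\in D$, $e'\in C_b$, $e'\mid e$. If $(b,e')\sim(v,c)$ via $(p,q)\in R(b,v)$, then $e'\nmid p$ and $c\nmid q$. By transitivity $e\nmid p$, so $(b,e)\sim(v,c)$, a contradiction.

## 5. Commuting powers: from pieces back to $B$

For $a\ne b$ and $k,l\in\mathbb Z$ write $\mathrm{comp}_{ab}(k,l)$ if $(a,c)\sim(b,d)$ for all $c\in C_a$, $d\in C_b$ with $c\nmid k$, $d\nmid l$. In words: every piece occurring in $k\hat a$ is adjacent to every piece occurring in $l\hat b$. Clearly $\mathrm{comp}_{ab}(k,l)\iff\mathrm{comp}_{ba}(l,k)$, and the condition depends only on $k$ modulo $n_a$ and $l$ modulo $n_b$.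

If $\mathrm{comp}_{ab}(k,l)$ holds, $\Phi(a^k)$ and $\Phi(b^l)$ commute in $G$. We do not know yet that $\Phi$ is injective, so we need the conclusion in $B$ itself.

**Lemma 1.** If $\mathrm{comp}_{ab}(k,l)$, then $[a^k,b^l]=1$ in $B$.

*Proof.* **Step 1: for each $c\in C_a$ with $c\nmid k$, find a power of $a$ that commutes with $b^l$ and whose exponent is not divisible by $c$.** Put
$$I_c=\{(p,q)\in R(a,b):c\nmid p\},\quad P_c=\operatorname{lcm}\{p:(p,q)\in I_c\},\quad g=\gcd\big(\{q:(p,q)\in I_c\}\cup\{n_b\}\big).$$
In $B$, $a^{P_c}$ commutes with $b^q$ for every $(p,q)\in I_c$, since $p\mid P_c$; and $b^{n_b}=1$. So $a^{P_c}$ commutes with $b^g$.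

We claim $g\mid l$. By hypothesis, for each $d\in C_b$ with $d\nmid l$ we have $(a,c)\sim(b,d)$, so there is $(p,q)\in I_c$ with $d\nmid q$. If $I_c=\emptyset$, it follows that all $d\in C_b$ divide $l$, so $n_b\mid l$, and $g=n_b$. If $I_c\ne\emptyset$, then $g\ge1$, and $g\mid N_b$: if $n_b>0$ because $g\mid n_b=N_b$, and if $n_b=0$ because $g$ divides some $q$, and $q\mid N=N_b$. Were $g\nmid l$, there would be a prime power $d\mid g$ with $d\nmid l$. Then $d\in C_b$, and $d\mid q$ for all $(p,q)\in I_c$, a contradiction.

So $a^{P_c}$ commutes with $b^l$. Moreover $c\nmid P_c$: if $c$ is a prime power, it divides no $p$ occurring in $I_c$, so it does not divide their lcm; if $c=\infty$, note $P_c\ne0$.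

**Step 2: combine these powers to reach $a^k$.** Let $h\ge0$ generate the subgroup $\{j\in\mathbb Z:[a^j,b^l]=1\}$ of $\mathbb Z$. Then $h\mid n_a$, and $h\mid P_c$ for all $c\in C_a$ with $c\nmid k$. Consequently every $c\in C_a$ dividing $h$ divides $k$; otherwise $c\mid h\mid P_c$, against Step 1. We show $h\mid k$, which is the claim.

If $n_a>0$, then $1\le h\mid n_a$; all prime powers dividing $h$ lie in $C_a$, so they divide $k$, and $h\mid k$. If $n_a=0$ and $k=0$, there is nothing to show. If $n_a=0$ and $k\ne0$, then $\infty\nmid k$, so $h\mid P_\infty\mid N$ and $h\ge1$. Prime powers dividing $h$ divide $N=N_a$, so they lie in $C_a$ and divide $k$; again $h\mid k$. $\square$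

## 6. Exponent classes modulo $\hat v$ do not determine the image

Let $Q_v=A_v/\langle\hat v\rangle$. This group is finite: if $n_v>0$ then $A_v$ is finite, and if $n_v=0$ each class has a unique representative with $\infty$-component $0$. The parity condition of Section 1 suggests the following guess. Define a homomorphism $\chi:G\to\prod_vQ_v$ sending $x\in G_{b,d}$ to its class $[x]\in Q_b$; it exists because the target is abelian. Clearly $\Phi(B)\subseteq\ker\chi$, and $\ker\chi$ has finite index. If the two were equal, membership in the image would again be a counting condition.

They are not equal. In the running example consider $z=\sigma\,t\tau\,\sigma$. Its $u$-class is $[\sigma+\sigma]=0$ and its $v$-class is $[t+\tau]=[\hat v]=0$, so $z\in\ker\chi$. Now kill $t$. The image of $\Phi(B)$ in $(\langle s\rangle\times\langle\sigma\rangle)*\langle\tau\rangle$ is the subgroup $\langle s\sigma\rangle*\langle\tau\rangle$, whose elements have free product normal forms with syllables in $\langle s\sigma\rangle$ or equal to $\tau$. But $z$ maps to $\sigma\tau\sigma$, and $\sigma\notin\langle s\sigma\rangle$. So $z\notin\Phi(B)$.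

The superfluous piece $\sigma$ is not to blame. Add an isolated vertex $w$ to $u\xrightarrow2v$, and use only the pieces $s$ for $u$, $r$ for $w$ (both infinite), and $t,\tau$ for $v$. Then $\tau r\tau r^{-1}$ has trivial classes. Killing $s$ leaves $(\langle t\rangle\times\langle\tau\rangle)*\langle r\rangle$, where the image is $\langle t\tau\rangle*\langle r\rangle$, and it does not contain $\tau r\tau r^{-1}$.

The failure is visible when $z$ is read from left to right. After $\sigma$ there is a remainder, namely a part of $A_u$ not yet completed to a power of $\hat u$. The next $\tau$ does not commute with it, yet the later $\sigma$ cancels it and the count forgets what happened. So a device should read a word letter by letter and remember, for each $v$, the class $o_v\in Q_v$ of the current remainder. It should write the prefix as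
$$\Phi(\text{element of }B)\cdot\prod_v(\text{remainder in }A_v),$$
and refuse a letter that conflicts with the pending remainders. For this to be permissive enough, the remainder representing $o_v$ should occupy as few troublesome pieces as possible. There is a best choice, and it rests on (2): the pieces of $A_b$ that conflict with a given piece outside $A_b$ form a down-closed set.

## 7. The best representative of a class

Say that $r\in A_v$ *vanishes on* $D\subseteq C_v$ if its components at all $c\in D$ are $0$. The next lemma gives each class a representative that vanishes on the largest possible down-closed set, and encodes that set by one integer.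

**Lemma 2.** For each $o\in Q_v$ there is an integer $L(o)\ge0$ such that, with $T(o)=\{c\in C_v:c\mid L(o)\}$: some representative of $o$ vanishes on $T(o)$, and every down-closed $D\subseteq C_v$ on which some representative of $o$ vanishes is contained in $T(o)$. Moreover $L(0)=n_v$ and $T(0)=C_v$.

*Proof.* **Step 1: the zero class.** For $o=0$ put $L(0)=n_v$. Every $c\in C_v$ divides $n_v$ (including $\infty\mid 0$ if $n_v=0$), so $T(0)=C_v$, and the representative $0$ vanishes there.

**Step 2: describe the candidate sets by integers.** Let $o\ne0$, and let $\mathcal D$ be the set of down-closed $D$ on which some representative of $o$ vanishes; $\emptyset\in\mathcal D$. No $D\in\mathcal D$ contains $\infty$: otherwise $D=C_v$ by down-closure, and a representative would be $0$. Put $L_D=\operatorname{lcm}(D)$, so $1\le L_D\mid N_v$. Then $D=\{c\in C_v:c\mid L_D\}$: if a prime power $c\in C_v$ divides $\operatorname{lcm}(D)$, it divides an element of $D$, so $c\in D$; and $\infty\nmid L_D$.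

**Step 3: $\mathcal D$ is closed under unions, so it has a largest member.** Let $D_1,D_2\in\mathcal D$, with representatives $r_1$ vanishing on $D_1$ and $r_2=r_1+k\hat v$ vanishing on $D_2$, and let $L_i=L_{D_i}$. Both vanish on $D_1\cap D_2=\{c\in C_v:c\mid\gcd(L_1,L_2)\}$, so $k\hat v$ vanishes there, which means that every $c\in C_v$ dividing $\gcd(L_1,L_2)$ divides $k$. All prime powers dividing $\gcd(L_1,L_2)$ divide $N_v$ and so lie in $C_v$. Hence $\gcd(L_1,L_2)\mid k$, and we can write $k=iL_1+jL_2$. Then
$$r_1+iL_1\hat v=r_2-jL_2\hat v .$$
The left side vanishes on $D_1$, the right side on $D_2$. So this representative vanishes on $D_1\cup D_2$, which is down-closed; thus $D_1\cup D_2\in\mathcal D$. Let $T(o)=\bigcup\mathcal D$, a finite union, so $T(o)\in\mathcal D$, and let $L(o)=L_{T(o)}$. By Step 2, $T(o)=\{c\in C_v:c\mid L(o)\}$. $\square$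

*Example (down-closure is needed).* Let $C_v=\{2,4,\infty\}$, with components listed in the order $(\infty;2,4)$. The class of $(0;1,0)$ has this representative, vanishing on $\{4,\infty\}$, and also $(1;0,1)$, vanishing on $\{2\}$. No representative $(k;1+k,k)$ vanishes at both $2$ and $4$, since that needs $k$ odd and $4\mid k$. Among down-closed sets only $\emptyset$ and $\{2\}$ occur, so $T(o)=\{2\}$ and $L(o)=2$.

For each $o\in Q_v$ fix a representative $\tilde o\in A_v$ vanishing on $T(o)$, with $\tilde0=0$.

*Running example.* $Q_v$ has two classes, $0$ and $\omega=[t]=[\tau]$. The representative $t$ vanishes on $\{2\}$, so $T(\omega)=\{2\}$, $L(\omega)=2$, and we take $\tilde\omega=t$. Likewise $Q_u=\{0,\omega\}$ with $L(\omega)=2$ and $\tilde\omega=s$.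

## 8. Reading words with remainders

**Definition (state, coherence).** A state is a tuple $s=(o_v)_{v\in V}$ with $o_v\in Q_v$. It is coherent if $\mathrm{comp}_{ab}(L(o_a),L(o_b))$ for all $a\ne b$.

Since $\tilde o_v$ has its nonzero components only at $c\nmid L(o_v)$, coherence makes the chosen remainders commute pairwise. The zero state is coherent, because no $c\in C_v$ fails to divide $L(0)=n_v$.

**Definition (admissible letter, step, output).** A letter $x\in\Sigma_{b,d}$ is admissible at $s$ if for all $v\ne b$ and all $c\in C_v$ with $(v,c)\not\sim(b,d)$ we have $c\mid L(o_v)$. If $x$ is admissible at a coherent state $s$, let $sx$ be the state obtained by replacing $o_b$ by $o_b'=o_b+[x]$, and define $k=k(s,x)$ by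
$$\tilde o_b+x=\tilde o_b'+k\hat b\quad\text{in }A_b. \tag{3}$$
The output of the step is $b^k\in B$.

Both sides of (3) represent the class $o_b'$, so $k$ exists. It is unique modulo $n_b$, and $b^{n_b}=1$, so the output is well defined. Two observations will be used often: admissibility of $x\in\Sigma_{b,d}$ does not involve $o_b$, and $k(s,x)$ depends only on $o_b$ and $x$.

*Running example.* All four states $(o_u,o_v)$ are coherent: a zero coordinate makes the condition vacuous, and $\mathrm{comp}_{uv}(2,2)$ only asks that $(u,\infty)\sim(v,\infty)$. The letters $s^{\pm1},\sigma$ are always admissible, since they conflict only with $(v,2)$, and $2\mid L(o_v)$ for $L(o_v)\in\{0,2\}$. The letters $t^{\pm1}$ are always admissible. The letter $\tau$ conflicts with $(u,2)$ and $(u,\infty)$, so it is admissible iff $o_u=0$. The word $\sigma t\tau\sigma$ of Section 6 is refused at $\tau$. Reading $s\sigma$ from the zero state: $s=\tilde\omega$ gives $k=0$, then $\tilde\omega+\sigma=\hat u$ gives $k=1$; total output $u$. Reading $\sigma s$: $\sigma=s-\hat u$ gives $k=-1$, then $\tilde\omega+s=2s=2\hat u$ gives $k=2$; the total is again $u$.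

The next lemma shows that a step preserves coherence, and that the power it outputs can be moved past the other remainders.

**Lemma 3.** Let $x\in\Sigma_{b,d}$ be admissible at the coherent state $s$. Then

* (A) $sx$ is coherent;
* (B) $\mathrm{comp}_{bv}(k(s,x),L(o_v))$ for all $v\ne b$.

*Proof.* Let $v\ne b$ and $c\in C_v$ with $c\nmid L(o_v)$. Put $D=\{e\in C_b:(b,e)\not\sim(v,c)\}$, which is down-closed by (2). Everything follows from showing that each term of (3) vanishes on $D$.

By coherence, each $e\nmid L(o_b)$ has $(b,e)\sim(v,c)$; so $D\subseteq T(o_b)$ and $\tilde o_b$ vanishes on $D$. By admissibility and $c\nmid L(o_v)$, $(v,c)\sim(b,d)$; so $d\notin D$, and $x$ vanishes on $D$. Hence $\tilde o_b+x$, a representative of $o_b'$, vanishes on the down-closed set $D$, and Lemma 2 gives $D\subseteq T(o_b')$. That is, $(b,e)\not\sim(v,c)$ implies $e\mid L(o_b')$. As $v$ and $c$ were arbitrary, this is coherence of $sx$ for pairs involving $b$; other pairs are unchanged. This proves (A).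

Also $\tilde o_b'$ vanishes on $D\subseteq T(o_b')$, hence so does $k\hat b=\tilde o_b+x-\tilde o_b'$. So $e\mid k$ for all $e\in D$, which is (B). $\square$

A word $w=x_1\cdots x_n$ over $\Sigma$ is *legal* if, starting from the zero state, each $x_i$ is admissible at the state reached before it; by Lemma 3 all these states are coherent. Let $g_w\in B$ be the product, in order, of the outputs. A legal word is *closed* if its final state is zero.

The next lemma shows that the automaton is sound: a legal closed word lies in the image, and its output is a preimage.

**Lemma 4.** If $w$ is legal with final state $(o_v)$, then in $G$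
$$w=\Phi(g_w)\prod_v\tilde o_v ,$$
where the factors $\tilde o_v$ commute pairwise.

*Proof.* Pairwise commutation is coherence, as noted above. Induct on the length; the empty word is clear since $\tilde0=0$. Let $w$ end in state $s=(o_v)$, let $x\in\Sigma_{b,d}$ be admissible at $s$, and $k=k(s,x)$. Move $\tilde o_b$ to the end of the product and apply (3):
$$wx=\Phi(g_w)\Big(\prod_{v\ne b}\tilde o_v\Big)\,\hat b^{\,k}\,\tilde o_b' .$$
The nonzero components of $k\hat b$ are at $e\nmid k$, those of $\tilde o_v$ at $c\nmid L(o_v)$; by Lemma 3(B) they are adjacent. So $\hat b^{\,k}$ commutes with all $\tilde o_v$, $v\ne b$, and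
$$wx=\Phi(g_w)\hat b^{\,k}\Big(\prod_{v\ne b}\tilde o_v\Big)\tilde o_b'=\Phi(g_wb^k)\Big(\prod_{v\ne b}\tilde o_v\Big)\tilde o_b'.\qquad\square$$

## 9. Invariance under the moves of the normal form theorem

We now show that legality, the final state and the output in $B$ survive moves (i) and (ii). Together with Fact 1 this will give both injectivity of $\Phi$ and completeness of the automaton. In each case only the two letters touched by the move need attention: if they lead from the same state to the same state with the same product of outputs, the rest of the word is read as before.

**Lemma 5 (move (ii)).** If $w$ is legal and $w'$ arises from $w$ by a move (ii), then $w'$ is legal, with the same final state and $g_{w'}=g_w$.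

*Proof.* Let $x,y\in\Sigma_{b,d}$ be the letters, read at $s$ and $sx$, and $o_b''=o_b+[x+y]$. Adding the two instances of (3),
$$\tilde o_b+x+y=\tilde o_b''+\big(k(s,x)+k(sx,y)\big)\hat b .$$
If the move replaces $xy$ by the letter $x+y\ne0$ of $\Sigma_{b,d}$, this letter is admissible at $s$ (the condition is the same as for $x$) and leads to the same state; comparing with (3), $k(s,x+y)\equiv k(s,x)+k(sx,y)\pmod{n_b}$. If $x+y=0$, then $o_b''=o_b$ and $k(s,x)+k(sx,y)\equiv0\pmod{n_b}$, so deleting $xy$ changes neither the state nor the output. $\square$

**Lemma 6 (move (i)).** If $w$ is legal and $w'$ arises from $w$ by a move (i), then $w'$ is legal, with the same final state and $g_{w'}=g_w$.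

*Proof.* Let the swapped letters be $x\in\Sigma_{b,d}$, $y\in\Sigma_{b',d'}$ with $(b,d)\sim(b',d')$, $x$ admissible at $s$ and $y$ admissible at $sx$.

**Case $b=b'$.** Admissibility of either letter does not involve $o_b$, so $yx$ can be read at $s$. Both orders lead to $o_b''=o_b+[x]+[y]$. By adding instances of (3), in both orders the sum $k$ of the two exponents satisfies $\tilde o_b+x+y=\tilde o_b''+k\hat b$, so both orders have output $b^k$.

**Case $b\ne b'$.** Write $o_b'=o_b+[x]$ and $o_{b'}'=o_{b'}+[y]$.

**Step 1: $y$ can be read first.** We show that $y$ is admissible at $s$. The conditions for $v\ne b,b'$ are the same at $s$ and $sx$. For $v=b$, let $D=\{e\in C_b:(b,e)\not\sim(b',d')\}$, down-closed by (2). Admissibility of $y$ at $sx$ says $D\subseteq T(o_b')$, so $\tilde o_b'$ vanishes on $D$. As $d\notin D$, $x$ vanishes on $D$. So $\tilde o_b'-x$, a representative of $o_b$, vanishes on $D$, and $D\subseteq T(o_b)$ by Lemma 2. This is the condition needed.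

**Step 2: $x$ can be read second.** We show that $x$ is admissible at $sy$. The conditions for $v\ne b,b'$ are as at $s$. For $v=b'$, let $D'=\{f\in C_{b'}:(b',f)\not\sim(b,d)\}$, again down-closed. Then $D'\subseteq T(o_{b'})$ since $x$ is admissible at $s$, and $d'\notin D'$; so $\tilde o_{b'}+y$, a representative of $o_{b'}'$, vanishes on $D'$. Hence $D'\subseteq T(o_{b'}')$.

**Step 3: compare states and outputs.** The final states agree. Moreover
$$k:=k(s,x)=k(sy,x),\qquad l:=k(s,y)=k(sx,y),$$
as these depend only on the $b$-coordinate, respectively the $b'$-coordinate. The outputs are $b^kb'^l$ and $b'^lb^k$. It remains to show that $[b^k,b'^l]=1$ in $B$, and by Lemma 1 it suffices to prove $\mathrm{comp}_{bb'}(k,l)$.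

**Step 4: the two exponents are compatible.** Suppose $e\nmid k$, $f\nmid l$ and $(b,e)\not\sim(b',f)$, with $e\in C_b$, $f\in C_{b'}$. The letter $x$ is read in two steps with the same exponent $k$: at $s$, where the $b'$-coordinate is $o_{b'}$, and at $sy$, where it is $o_{b'}'$. Both states are coherent. Lemma 3(B) for these two steps, together with $e\nmid k$ and $(b,e)\not\sim(b',f)$, gives $f\mid L(o_{b'})$ and $f\mid L(o_{b'}')$. So $\tilde o_{b'}$ and $\tilde o_{b'}'$ have zero $f$-component. But
$$l\,\hat b'=\tilde o_{b'}+y-\tilde o_{b'}'$$
has nonzero $f$-component because $f\nmid l$. So $y$ has nonzero $f$-component, that is, $f=d'$. Symmetrically, Lemma 3(B) for $y$ read at $s$ and at $sx$, with exponent $l$, gives $e\mid L(o_b)$ and $e\mid L(o_b')$; since $k\hat b=\tilde o_b+x-\tilde o_b'$ has nonzero $e$-component, $e=d$. But $(b,d)\sim(b',d')$, a contradiction. $\square$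

*Running example.* At the state $(0,\omega)$ read $\sigma$ and $t$, which are adjacent. The letter $\sigma$ outputs $u^{-1}$, and $t$ outputs $v^2$, since $\tilde\omega+t=2t=2\hat v$. The two orders give $u^{-1}v^2$ and $v^2u^{-1}$, equal in $\mathrm{BS}(2,2)$ by the defining relation.

## 10. Injectivity of $\Phi$ and an automaton for its image

First we check that the obvious words for $\Phi(u)$ are legal and that the automaton recovers $u$ from them. For $v\in V$, $\varepsilon=\pm1$, let $\widehat{v^\varepsilon}$ be the word listing, in a fixed order, the components of $\varepsilon\hat v$: one letter $\varepsilon\in G_{v,c}$ for each $c\in C_v$ (nonzero since $c>1$). At the zero state every letter is admissible, since $T(0)=C_{v'}$ for all $v'\in V$. While $\widehat{v^\varepsilon}$ is read from the zero state, only the $v$-coordinate changes, and letters of $v$ impose no condition on it. So the word can be read, and its final state is zero because $[\varepsilon\hat v]=0$. Adding the instances of (3), if $K$ is the sum of the exponents, then $\varepsilon\hat v=K\hat v$, so $K\equiv\varepsilon\pmod{n_v}$ and the output is $v^\varepsilon$. For a word $u$ over $V^{\pm1}$ let $\hat u$ be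 the concatenation of these words. Then
$$\hat u\ \text{ is legal and closed},\qquad g_{\hat u}=u\ \text{ in }B,\qquad \hat u\ \text{ represents }\Phi(u). \tag{4}$$

**Proposition 7.** $\Phi$ is injective.

*Proof.* If $\Phi(u)=1$, then $\hat u$ can be transformed into the empty word by moves (i), (ii), by Fact 1. By Lemmas 5 and 6 the output never changes, so by (4) $u=g_{\hat u}=g_{\text{empty}}=1$ in $B$. $\square$

**Proposition 8.** A reduced word $w$ over $\Sigma$ represents an element of $\Phi(B)$ iff $w$ is legal and closed, and then $w=\Phi(g_w)$. Hence $\Phi(B)$ is normalized rational in $G$. More generally, for any homomorphism $\theta:B\to F$ to a finite group and $S\subseteq F$, the set $\Phi(\theta^{-1}(S))$ is normalized rational, and an automaton can be computed from the data.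

*Proof.* **Step 1: legal closed words are exactly the right ones.** If $w$ is legal and closed, all $\tilde o_v$ at the end are $\tilde0=0$, and Lemma 4 gives $w=\Phi(g_w)$. Conversely, let $w$ be reduced and represent $\Phi(u)$. Transform $\hat u$ into a reduced word $w_0$ by moves (i), (ii). By (4) and Lemmas 5 and 6, $w_0$ is legal and closed. By Fact 1, $w$ and $w_0$ differ by moves (i), so by Lemma 6 $w$ is legal and closed.

**Step 2: the automaton.** Legal closed words are recognized by the finite deterministic automaton whose states are the coherent states (finitely many, as each $Q_v$ is finite), with transitions $s\mapsto sx$ for admissible $x$, and with the zero state as initial and final state. Intersecting with the regular set of reduced words shows that $\Phi(B)$ is normalized rational.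

**Step 3: finite quotients.** Use states $(s,f)$ with $s$ coherent and $f\in F$, initial state (zero state, $1$), and transitions
$$(s,f)\mapsto\big(sx,\ f\,\theta(b)^{k(s,x)}\big)\qquad(x\in\Sigma_{b,d}\ \text{admissible at } s),$$
well defined because $\theta(b)^{n_b}=1$. After a legal word $w$ has been read, $f=\theta(g_w)$. Let (zero state, $f$) with $f\in S$ be the final states. For a reduced, legal and closed $w$, $g_w$ is the unique preimage of $w$ under $\Phi$, by Step 1 and Proposition 7. So the accepted reduced words are exactly those representing elements of $\Phi(\theta^{-1}(S))$. The finite groups $Q_v$, the integers $L(o)$, the representatives $\tilde o$, the adjacency relation and the exponents $k(s,x)$ are all computable, so the automaton is. $\square$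

Propositions 7 and 8 together are part 1 of Theorem B.

## 11. Transferring equations from $B$ to $G$

*Proof of Theorem A.* Given a system $w_1=1,\dots,w_k=1$ over $B$ in variables $X_1,\dots,X_r$, replace each constant $v^{\pm1}$ by the word $\widehat{v^{\pm1}}$. This gives words $\hat w_1,\dots,\hat w_k$ over $\Sigma$ and the variables, and the system over $B$ is solvable iff
$$\exists X_1\cdots\exists X_r:\ \bigwedge_i\hat w_i=1\ \wedge\ \bigwedge_jX_j\in\Phi(B)\tag{5}$$
holds in $G$. Indeed, a solution $(x_j)$ in $B$ gives $X_j=\Phi(x_j)$, since $\Phi$ is a homomorphism. Conversely, if $X_j=\Phi(x_j)$ satisfies the equations in $G$, then $\Phi(w_i(x_1,\dots,x_r))=\hat w_i(X_1,\dots,X_r)=1$, and injectivity gives $w_i(x_1,\dots,x_r)=1$. By Proposition 8 the constraints in (5) are normalized rational, given by a computable automaton. $G$ is a graph product of finite groups and infinite cyclic groups, so Fact 2 decides (5). Every RABSAG is of the form (1), and Theorem A follows. $\square$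

*Proof of Theorem B, part 2.* Given an existential sentence over $B$, push negations to the atoms and add the constraint $X\in\Phi(B)$ for every variable. Equations are translated as above. So are inequations, since $\Phi$ is injective. A constraint $x\in\theta^{-1}(S)$ becomes $X\in\Phi(\theta^{-1}(S))$, and its negation becomes $X\in\Phi(\theta^{-1}(F\setminus S))$. All these constraints are normalized rational with computable automata by Proposition 8, and Fact 2 decides the resulting sentence. For fixed $B$ and no $\theta$-constraints, each constant letter is replaced by a word of bounded length and one fixed automaton is used, so the translation takes linear time, and the PSPACE bound carries over. $\square$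

## 12. Orders, commuting powers, and a limit on constraints

**Corollary 9.** Every generator $v$ has order exactly $n_v$ in $B$ (infinite order if $n_v=0$), and $B$ is residually finite.

*Proof.* $\Phi(v^k)=1$ iff $k\hat v=0$ iff $n_v\mid k$, and $\Phi$ is injective. Graph products of residually finite groups are residually finite (Green 1990), and this property passes to subgroups. $\square$

The next corollary is the converse of Lemma 1, and gives part 3 of Theorem B.

**Corollary 10.** For $a\ne b$: $[a^k,b^l]=1$ in $B$ iff $\mathrm{comp}_{ab}(k,l)$. In a RABSAG, for $i\ne j$: $[v_i^k,v_j^l]=1$ iff $m_{i,j}\mid l$ or $m_{j,i}\mid k$ (where $0\mid x$ iff $x=0$).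

*Proof.* **Step 1: the general criterion.** If $\mathrm{comp}_{ab}(k,l)$ holds, use Lemma 1. If it fails, there are $(a,c)\not\sim(b,d)$ with $c\nmid k$ and $d\nmid l$. Killing all other vertex groups retracts $G$ onto $G_{a,c}*G_{b,d}$. There $\Phi(a^k)$ and $\Phi(b^l)$ map to nontrivial elements of the two different factors, which do not commute in a free product. So $[a^k,b^l]\ne1$.

**Step 2: adjacency in a RABSAG.** Put $a=v_i$, $b=v_j$, $m=m_{i,j}$, $n=m_{j,i}$. Then $R(a,b)$ consists of $(1,|m|)$ if $m\ne0$ and $(|n|,1)$ if $n\ne0$. No $c\in C_a$ and no $d\in C_b$ divides $1$. So $(a,c)\sim(b,d)$ iff ($m\ne0$ and $d\nmid m$) or ($n\ne0$ and $c\nmid n$). Since every $c$ and every $d$ divides $0$, this says: $(a,c)\not\sim(b,d)$ iff $d\mid m$ and $c\mid n$, also when $m=0$ or $n=0$.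

**Step 3: existence of a conflict.** By Step 2, $\mathrm{comp}_{ab}(k,l)$ fails iff there are $c\in C_a$ with $c\mid n$, $c\nmid k$ and $d\in C_b$ with $d\mid m$, $d\nmid l$. Such a $c$ exists iff $n\nmid k$. Indeed, if $n\mid k$, then $c\mid n$ implies $c\mid k$ (for $n=0$ we have $k=0$, divisible by every $c$). If $n\nmid k$ and $n\ne0$, some prime power $c\mid n$ has $c\nmid k$, and $c\in C_a$ since $n\mid N$. If $n=0$ and $k\ne0$, take $c=\infty$. In the same way such a $d$ exists iff $m\nmid l$. So $\mathrm{comp}_{ab}(k,l)$ holds iff $n\mid k$ or $m\mid l$. $\square$

For instance, in $\mathrm{BS}(2,2)$ with $u\xrightarrow2v$, $[u^k,v^l]=1$ iff $l$ is even or $k=0$.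

In part 2 of Theorem B, the finite-index constraints cannot be replaced by constraints $x\in H$ for arbitrary finitely generated subgroups $H$, and so part 2 does not extend to arbitrary rational constraints. The right-angled Artin group on a $4$-cycle (all labels $1$) is $F_2\times F_2$: opposite vertices generate free groups, and each of these two free groups commutes with the other. It has a finitely generated subgroup $H$ with undecidable membership problem (Mikhailova 1958), and the system $x=g$, $x\in H$ has a solution iff $g\in H$.
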